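
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Intersecting subspaces of F-spaces without a common vector}


\begin{abstract}
An infinite-dimensional F-space is called strongly HI if some non-zero vector
belongs to all of its infinite-dimensional closed subspaces. We construct a
quasi-Banach space in which any two infinite-dimensional closed subspaces
intersect non-trivially, although three of them have intersection $\{0\}$; in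
particular the space is not strongly HI. More generally, an
infinite-dimensional F-space is strongly HI if and only if every finite family
of infinite-dimensional closed subspaces has non-zero intersection, and for no
$k$ is it enough to consider families of $k$ subspaces. The examples are
extensions of $\ell_1$ by a finite-dimensional space $V$ in which every
infinite-dimensional closed subspace contains one of finitely many prescribed
subspaces of $V$.
\end{abstract}

\section{Introduction}

\subsection{The question}

Throughout, $\mathbb K$ is $\mathbb R$ or $\mathbb C$. An \emph{F-space} is a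
vector space over $\mathbb K$ with a complete translation-invariant metric for
which the vector space operations are continuous. An infinite-dimensional
F-space $X$ is \emph{strongly HI} (SHI) if there is a vector $e\neq0$ in $X$
such that $e\in L$ for every infinite-dimensional closed subspace $L$ of $X$.

Such a vector is invisible to continuous functionals: if $f$ is a continuous
linear functional, then $\ker f$ is closed and infinite-dimensional, so
$f(e)=0$. By the Hahn--Banach theorem no Banach space is SHI, and the notion
lives outside local convexity. It is an extreme form of indecomposability: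
infinite-dimensional closed subspaces not only fail to be independent, they
all share a vector. For $k\ge 2$ consider the weaker property
\begin{quote}
$(\mathrm I_k)$\quad any $k$ infinite-dimensional closed subspaces of $X$ have
non-zero intersection.
\end{quote}
Already $(\mathrm I_2)$ is strong. It excludes basic sequences, because the odd
and the even terms of a basic sequence have closed spans with intersection
$\{0\}$, and it never holds in an infinite-dimensional Banach space
(Remark~\ref{rem:banach}). Androulakis, Dilworth and Kalton \cite{ADK} asked: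
\emph{does $(\mathrm I_2)$ imply that $X$ is SHI?}

There are reasons to guess either way. We shall see that $(\mathrm I_2)$
forces every decreasing \emph{sequence} of infinite-dimensional closed
subspaces to have non-zero intersection (Lemma~\ref{lem:chain}), and that
passing from all \emph{finite} families to all subspaces at once costs nothing
(Theorem~\ref{thm:sharp}(a)). What is left is the step from two subspaces to
finitely many, and there linear algebra suggests the opposite: any two of the
three coordinate planes of $\mathbb K^3$ share a line, but all three share only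
$0$. The answer is that this picture can be realized in an F-space.

\subsection{Results}

From now on, subspaces of F-spaces denoted $L$, $L_i$, $N$, $N_i$ are closed.

\begin{theorem}\label{thm:answer}
There is an infinite-dimensional quasi-Banach space, real or complex, in which
any two infinite-dimensional closed subspaces have non-zero intersection, but
some three of them have intersection $\{0\}$. Hence it is not SHI.
\end{theorem}

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(a)] An infinite-dimensional F-space is SHI if and only if every finite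
family of its infinite-dimensional closed subspaces has non-zero intersection.
\item[(b)] For every $k\ge2$ there is a quasi-Banach space in which any $k$
infinite-dimensional closed subspaces have non-zero intersection, but some
$k+1$ of them have intersection $\{0\}$. In particular it is not SHI.
\item[(c)] The example for \textup{(b)} constructed below has a subspace $V$
with $\dim V=k+1$ such that any $k$ infinite-dimensional closed subspaces meet
non-trivially inside $V$. Here $k+1$ is minimal: if an infinite-dimensional
F-space $X$ has a subspace $V$ with $\dim V\le k$ and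
$N_1\cap\dots\cap N_k\cap V\ne\{0\}$ for all infinite-dimensional closed
$N_1,\dots,N_k\subset X$, then $X$ is SHI.
\end{enumerate}
\end{theorem}

The examples in both theorems come from a construction in which the
infinite-dimensional subspaces are controlled by linear algebra in a
finite-dimensional space.

\begin{theorem}\label{thm:extension}
Let $V$ be a finite-dimensional space over $\mathbb K$ and $V_1,\dots,V_m$
non-zero subspaces of $V$. There is a quasi-Banach space $X\supset V$ with
$X/V\cong\ell_1$ such that
\begin{enumerate}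
\item[(1)] every infinite-dimensional closed subspace of $X$ contains some
$V_i$;
\item[(2)] there are infinite-dimensional closed subspaces $L_1,\dots,L_m$ of
$X$ with $L_i\cap V=V_i$, and
$\bigcap_{i\in I}L_i=\bigcap_{i\in I}V_i$ whenever $|I|\ge2$.
\end{enumerate}
\end{theorem}

For $m=1$ and $V=V_1=\mathbb K$ this gives an SHI space, a form of Kalton's
theorem \cite{K} that such spaces exist. Theorem~\ref{thm:answer} is now
immediate:

\begin{proof}[Proof of Theorem \ref{thm:answer} from Theorem \ref{thm:extension}]
Let $V=\mathbb K^3$ and let $V_1,V_2,V_3$ be the coordinate planes. If $N,N'$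
are infinite-dimensional closed subspaces of $X$, then $N\supset V_i$ and
$N'\supset V_{i'}$ for some $i,i'$, so
$N\cap N'\supset V_i\cap V_{i'}\neq\{0\}$. But
$L_1\cap L_2\cap L_3=V_1\cap V_2\cap V_3=\{0\}$.
\end{proof}

The analytic input is a function on finitely supported sequences which is
additive up to an error controlled by the $\ell_1$-norm, but far from affine on
the convex hull of every block sequence of differences of probability vectors.
Write $c_{00}$ for the space of finitely supported sequences,
$\operatorname{supp}u$ for the support, and $u<v$ if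
$\max\operatorname{supp}u<\min\operatorname{supp}v$; non-zero $u_1<u_2<\cdots$
are called \emph{successive}. A \emph{probability vector} is a $p\in c_{00}$
with $p\ge0$ and $\|p\|_1=1$. The \emph{rational convex hull} of a set consists
of the finite convex combinations with rational coefficients.

\begin{theorem}\label{thm:F}
There is a function $F:c_{00}(\mathbb R)\to\mathbb R$ with
\begin{equation}\label{eq:Fquasi}
F(tx)=tF(x)\quad(t\in\mathbb R),\qquad
|F(x+y)-F(x)-F(y)|\le3(\|x\|_1+\|y\|_1)
\end{equation}
and the following property. If $y_k=p_k-q_k$ $(k\ge 1)$ is a successive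
sequence, with $p_k,q_k$ disjointly supported probability vectors, then for
every $M$ there are $Y^1,\dots,Y^n$ in the rational convex hull of $\{y_k\}$
with
\[
F\Big(\frac1n\sum_{i=1}^nY^i\Big)-\frac1n\sum_{i=1}^nF(Y^i)>M .
\]
\end{theorem}

Section~\ref{sec:finite} proves the parts of Theorem~\ref{thm:sharp} that hold
in all F-spaces. Section~\ref{sec:ext} derives Theorem~\ref{thm:extension} from
Theorem~\ref{thm:F}, starting with the case of a one-dimensional $V$, where
the reason why $F$ is needed is visible. Section~\ref{sec:F} constructs~$F$.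

\subsection{Facts used}\label{sec:facts}

In a Hausdorff topological vector space:
\begin{enumerate}
\item[(T1)] an $n$-dimensional subspace is closed and linearly homeomorphic to
$\mathbb K^n$;
\item[(T2)] if $L$ is a closed and $E$ a finite-dimensional subspace, then
$L+E$ is closed;
\item[(T3)] a linear functional with closed kernel is continuous.
\end{enumerate}
A \emph{quasi-norm} satisfies the axioms of a norm except that the triangle
inequality is weakened to $\|x+y\|\le\kappa(\|x\|+\|y\|)$. A \emph{$p$-norm}
$(0<p\le1)$ is a quasi-norm with $\|x+y\|^p\le\|x\|^p+\|y\|^p$; then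
$\|x-y\|^p$ is a translation-invariant metric. By the Aoki--Rolewicz theorem
every quasi-norm is equivalent to a $p$-norm for some $p$. A
\emph{quasi-Banach space} is a complete quasi-normed space; it is an F-space.
Finally (Lindel\"of), every open cover of a separable metric space has a
countable subcover.

\section{From finite families to all subspaces}\label{sec:finite}

To pass from finite intersections to the intersection of all subspaces we use
a compactness argument. The Lindel\"of property reduces everything to
countable families, and the next lemma handles those.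

\begin{lemma}\label{lem:chain}
Let $X$ be an F-space with $(\mathrm I_2)$. If $L_1\supset L_2\supset\cdots$
are infinite-dimensional closed subspaces of $X$, then
$\bigcap_nL_n\neq\{0\}$.
\end{lemma}

\begin{proof}
Suppose $\bigcap_nL_n=\{0\}$. The idea is that a sequence of vectors taken far
down the chain behaves enough like a basic sequence for its odd and even parts
to be separated.

If $E$ is finite-dimensional, the decreasing subspaces $E\cap L_n$ are
eventually constant, so $E\cap L_n=\{0\}$ for large $n$. Hence we can choose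
inductively $n_1=1<n_2<\cdots$ and $0\ne x_k\in L_{n_k}$ such that
$E_k\cap L_{n_{k+1}}=\{0\}$, where $E_k=\operatorname{span}(x_1,\dots,x_k)$.
The $x_k$ are linearly independent.

The subspace $E_k+L_{n_{k+1}}$ is closed by (T2). Let $\pi_k$ be its projection
onto $E_k$ along $L_{n_{k+1}}$. It is continuous: it is the quotient map by
$L_{n_{k+1}}$ followed by the inverse of the bijection from $E_k$ onto its
image in $X/L_{n_{k+1}}$, which is an isomorphism by (T1). Let
$Y=\overline{\operatorname{span}}(x_i)$. Since $x_i\in E_k$ for $i\le k$ and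
$x_i\in L_{n_{k+1}}$ for $i>k$, $Y$ is contained in the domain of every
$\pi_k$. Let $f_k$ be the coefficient of $x_k$ in $\pi_k$, restricted to $Y$:
a continuous functional with $f_k(x_i)=\delta_{ki}$. For $i\le k$ the
coefficient of $x_i$ in $\pi_k$ is continuous on $Y$ and agrees with $f_i$ on
every $x_r$, hence equals $f_i$ on $Y$. So if $y\in Y$ and $f_k(y)=0$ for all
$k$, then $\pi_k(y)=0$, that is, $y\in L_{n_{k+1}}$, for all $k$, and $y=0$.

A vector in both $\overline{\operatorname{span}}(x_{2k})$ and
$\overline{\operatorname{span}}(x_{2k-1})$ is annihilated by all $f_k$, hence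
is $0$. Both subspaces are infinite-dimensional, contradicting
$(\mathrm I_2)$.
\end{proof}

\begin{remark}\label{rem:banach}
An infinite-dimensional Banach space never has $(\mathrm I_2)$. Otherwise a
separable infinite-dimensional closed subspace $Y$ would have it too. On $Y$
some sequence $(f_i)$ of continuous functionals separates points (take
functionals norming the members of a dense sequence), and
$L_n=\bigcap_{i\le n}\ker f_i$ would contradict Lemma~\ref{lem:chain}.
\end{remark}

\begin{proof}[Proof of Theorem \ref{thm:sharp}(a)]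
``Only if'' is clear. Assume that finite intersections of infinite-dimensional
closed subspaces are non-zero; $N$ always ranges over the infinite-dimensional
closed subspaces of $X$.

\emph{Case A: some finite intersection $E$ is finite-dimensional.} Finite
intersections of the subspaces $N\cap E$ are non-zero. Let $E_0$ be one of
minimal dimension. For every $N$ we have $\dim(E_0\cap N)=\dim E_0$ by
minimality, that is, $E_0\subset N$. Any non-zero $e\in E_0$ shows that $X$ is
SHI.

\emph{Case B: all finite intersections are infinite-dimensional.} Let $Y$ be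
the closed span of a linearly independent sequence, so that $Y$ is separable.
Suppose $\bigcap_N(N\cap Y)=\{0\}$. Then the sets $Y\setminus N$, which are
open in $Y$, cover the separable metric space $Y\setminus\{0\}$, and by the
Lindel\"of property there are $N_1,N_2,\dots$ with
$Y\cap\bigcap_iN_i=\{0\}$. The subspaces $Y\cap N_1\cap\dots\cap N_n$ are
decreasing and infinite-dimensional, contradicting Lemma~\ref{lem:chain}. So
$\bigcap_N(N\cap Y)\ne\{0\}$, and $X$ is SHI.
\end{proof}

\begin{proof}[Proof of the minimality statement in Theorem \ref{thm:sharp}(c)]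
Let $\dim V\le k$ be as in the statement, and suppose
$\bigcap_N(N\cap V)=\{0\}$, where $N$ ranges over the infinite-dimensional
closed subspaces of $X$. Start from $V$ and intersect successively with
subspaces $N$. As long as the current intersection is non-zero, some $N$ does
not contain it, and intersecting with this $N$ lowers the dimension. After at
most $\dim V\le k$ steps we reach $\{0\}$; adding arbitrary further subspaces
if fewer than $k$ have been used, we get $N_1,\dots,N_k$ with
$V\cap N_1\cap\dots\cap N_k=\{0\}$, contrary to assumption. So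
$\bigcap_N(N\cap V)\neq\{0\}$ and $X$ is SHI.
\end{proof}

In particular, for $k=2$ no example can be controlled inside a two-dimensional
$V$; for the configuration of three planes in $\mathbb K^3$ the dimension of
$V$ is the smallest possible.

\section{Extensions of $\ell_1$ by a finite-dimensional space}\label{sec:ext}

In this section Theorem~\ref{thm:F} is taken for granted.

\subsection{The simplest case}\label{sec:toy}

Let $\mathbb K=\mathbb R$ and $V=V_1=\mathbb R$. On
$X_0=\mathbb R\oplus c_{00}$ put
\[
\|(v,z)\|_0=|v-F(z)|+\|z\|_1 .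
\]
By \eqref{eq:Fquasi} this is homogeneous and
$\|\xi+\eta\|_0\le4(\|\xi\|_0+\|\eta\|_0)$. Let $X$ be the completion of $X_0$
(for an equivalent $p$-norm) and $e=(1,0)$. The vector $(F(z),z)$ has
quasi-norm only $\|z\|_1$, although $F(z)$ may be huge: the graph of $F$ is the
``flat'' part of $X$. A closed subspace $L\not\ni e$ cannot follow this graph
for long. To see this, suppose that $L$ contains vectors $x_k=(a_k,y_k)$ with
$(y_k)$ as in Theorem~\ref{thm:F}. On $L+\mathbb Re$ define $\psi(x+te)=t$ for
$x\in L$. Its kernel $L$ is closed, so $\psi$ is continuous, and for some $M_1$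
we have $|\psi(g)|\le M_1\|g\|_0$ for $g\in X_0\cap(L+\mathbb Re)$. For a
convex combination $y=\sum c_ky_k$ the vectors $(\sum c_ka_k,y)\in L$ and
$(F(y),y)$ differ by a multiple of $e$, so
\[
\Big|F(y)-\sum c_ka_k\Big|=|\psi(F(y),y)|\le M_1\|y\|_1\le2M_1 .
\]
Thus $F$ is within $2M_1$ of an affine function on the convex hull of
$\{y_k\}$, and $|F(\frac1n\sum Y^i)-\frac1n\sum F(Y^i)|\le4M_1$ for all
$Y^1,\dots,Y^n$ in this hull, contradicting Theorem~\ref{thm:F}.

Two things have to be added. A general $L$ contains only perturbations of such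
vectors $x_k$. And for several subspaces $V_i$ we need a $V$-valued function
$G$ such that $\lambda\circ G$ behaves like $F$ for \emph{every} functional
$\lambda$ on $V$ with $\lambda|_{V_i}\ne0$ for all $i$, and yet such that $G$
takes values in $V_i$ on some infinite-dimensional space, to allow
$L_i\cap V=V_i$. We achieve this with one summand $\ell_1$ for each $V_i$, and
on it independent copies of $F$ in the directions of a basis of $V_i$.

\subsection{The space}

Let $\Phi=F$ if $\mathbb K=\mathbb R$ and
$\Phi(x)=F(\operatorname{Re}x)+iF(\operatorname{Im}x)$ if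
$\mathbb K=\mathbb C$. Then with $C=12$, for $x,y\in c_{00}(\mathbb K)$ and
$c\in\mathbb K$,
\begin{equation}\label{eq:Phi}
|\Phi(x+y)-\Phi(x)-\Phi(y)|\le C(\|x\|_1+\|y\|_1),\qquad
|\Phi(cx)-c\Phi(x)|\le C|c|\,\|x\|_1 .
\end{equation}
Only the second inequality for $\mathbb K=\mathbb C$ needs a comment: if
$c=a+ib$ and $x=u+iv$, the real part of $\Phi(cx)-c\Phi(x)$ is
$F(au-bv)-F(au)-F(-bv)$, at most $3(|a|\|u\|_1+|b|\|v\|_1)\le6|c|\|x\|_1$ in
absolute value, and the imaginary part is $F(av+bu)-F(av)-F(bu)$, with the
same bound. By induction on $r$ there are constants $C_r$ with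
\begin{equation}\label{eq:Phir}
\Big|\Phi\Big(\sum_{i\le r}c_ix_i\Big)-\sum_{i\le r}c_i\Phi(x_i)\Big|
\le C_r\sum_{i\le r}|c_i|\,\|x_i\|_1 .
\end{equation}

Let $(v_{l,s})_{s\le d_l}$ be a basis of $V_l$ for $l\le m$, and fix a norm
$|\cdot|$ on $V$. Choose injections $\tau_{l,s}:\mathbb N\to\mathbb N$ with
pairwise disjoint ranges and let $S_{l,s}$ be the linear isometry of $\ell_1$
into itself with $S_{l,s}e_n=e_{\tau_{l,s}(n)}$. Let
$Z_0=c_{00}(\mathbb K)^m$ with $\|z\|=\sum_l\|z_l\|_1$; its completion is
$Z=\ell_1^m\cong\ell_1$. Put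
\[
G:Z_0\to V,\qquad G(z)=\sum_{l,s}\Phi(S_{l,s}z_l)\,v_{l,s}.
\]
By \eqref{eq:Phi}, for some constant $C_G$,
\[
|G(z+z')-G(z)-G(z')|\le C_G(\|z\|+\|z'\|),\qquad
|G(cz)-cG(z)|\le C_G|c|\,\|z\|,
\]
and $G(0)=0$. On $X_0=V\oplus Z_0$ let
\[
\|(v,z)\|_0=|v-G(z)|+\|z\|.
\]
For some $\kappa$ we get $\|\xi+\eta\|_0\le\kappa(\|\xi\|_0+\|\eta\|_0)$ and
$\|c\xi\|_0\le\kappa|c|\|\xi\|_0$, and $\|\xi\|_0=0$ only for $\xi=0$. Hence
$\sup_{c\neq0}|c|^{-1}\|c\xi\|_0$ is a quasi-norm, and it lies between
$\|\xi\|_0$ and $\kappa\|\xi\|_0$. By Aoki--Rolewicz there are $p\in(0,1]$, a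
$p$-norm $\|\cdot\|_X$ on $X_0$ and $\kappa_1$ with
\[
\kappa_1^{-1}\|\xi\|_0\le\|\xi\|_X\le\kappa_1\|\xi\|_0 .
\]
Let $X$ be the completion of $(X_0,\|\cdot\|_X)$. Identify $V$ with
$V\oplus0$, a finite-dimensional, hence closed, subspace of $X$. As
$\|z\|\le\|(v,z)\|_0$, the map $(v,z)\mapsto z$ extends to a bounded linear
$q:X\to Z$. We use repeatedly that
\begin{equation}\label{eq:flat}
\|(G(z),z)\|_0=\|z\|\qquad(z\in Z_0).
\end{equation}

\begin{lemma}\label{lem:q}
\begin{enumerate}
\item[(i)] If $x\in\ker q$ and $X_0\ni(v_r,z_r)\to x$, then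
$x=\lim_r(v_r-G(z_r),0)$. In particular $\ker q=V$.
\item[(ii)] There is $\kappa_2$ such that every $w\in Z$ has a lift $x\in X$,
$q(x)=w$, with $\|x\|_X\le\kappa_2\|w\|$.
\end{enumerate}
Consequently $X/V\cong Z\cong\ell_1$.
\end{lemma}

\begin{proof}
(i) We have $z_r\to q(x)=0$, so $(G(z_r),z_r)\to0$ in $X$ by \eqref{eq:flat}.
Subtract this from $(v_r,z_r)$. The limit lies in $V$ since $V$ is closed.

(ii) For $w=0$ take $x=0$. Let $w\ne0$. Choose $s_r\in Z_0$ $(r\ge1)$ with
$\|w-s_r\|\le2^{-r}\|w\|$ and put $g_1=s_1$, $g_r=s_r-s_{r-1}$ for $r\ge2$.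
Then $w=\sum_rg_r$ and $\|g_r\|\le2^{2-r}\|w\|$. By \eqref{eq:flat},
$\sum_r\|(G(g_r),g_r)\|_X^p\le\sum_r(\kappa_12^{2-r}\|w\|)^p$, so
$x=\sum_r(G(g_r),g_r)$ converges in $X$, $q(x)=w$, and $\|x\|_X\le\kappa_2\|w\|$
with $\kappa_2$ independent of $w$.

By (i) and (ii), $q$ induces a bounded linear bijection $X/V\to Z$ with bounded
inverse.
\end{proof}

\subsection{Proof of Theorem \ref{thm:extension}(2)}

Let $L_i$ be the closure of
$\{(v,z)\in X_0: v\in V_i,\ z_l=0\text{ for }l\neq i\}$. It is
infinite-dimensional and contains $V_i$. If $x\in L_i\cap V$, choose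
$(v_r,z_r)$ in this set converging to $x$. As $q(x)=0$,
Lemma~\ref{lem:q}(i) gives $x=\lim_r(v_r-G(z_r),0)$. Since $z_r$ lives in the
$i$-th summand and $\Phi(0)=0$, $G(z_r)\in V_i$; hence $x\in V_i$. So
$L_i\cap V=V_i$.

The space $q(L_i)$ lies in the $i$-th summand of $Z=\ell_1^m$. So if
$|I|\ge2$, then $q(\bigcap_{i\in I}L_i)=\{0\}$, that is,
$\bigcap_{i\in I}L_i\subset V$, and
$\bigcap_{i\in I}L_i=\bigcap_{i\in I}(L_i\cap V)=\bigcap_{i\in I}V_i$. \qed

\subsection{Proof of Theorem \ref{thm:extension}(1)}

Suppose that $L\subset X$ is closed and infinite-dimensional and contains no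
$V_i$. We follow Section~\ref{sec:toy}.

\medskip\noindent\emph{Step 1: a functional on $V$.} Let $U=L\cap V$ and
$U^\perp=\{\lambda\in V^*:\lambda|_U=0\}$. As $V_i\not\subset U$, some element
of $U^\perp$ does not vanish on $V_i$, so
$\{\lambda\in U^\perp:\lambda|_{V_i}=0\}$ is a proper subspace of $U^\perp$. A
vector space over an infinite field is not a finite union of proper subspaces;
hence there is $\lambda\in U^\perp$ with $\lambda|_{V_i}\ne0$ for all $i$.
(Vanishing on $U$ will let us extend $\lambda$ to $L+V$; not vanishing on any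
$V_i$ makes the next operator bounded below.) Define
\[
T:Z\to\ell_1,\qquad Tz=\sum_{l,s}\lambda(v_{l,s})S_{l,s}z_l .
\]
The $S_{l,s}$ are isometries with disjointly supported ranges, so
\[
\|Tz\|_1=\sum_l\Big(\sum_s|\lambda(v_{l,s})|\Big)\|z_l\|_1\ge c\|z\|
\]
with $c=\min_l\sum_s|\lambda(v_{l,s})|>0$. Moreover, $T$ maps different unit
vectors of $Z_0$ to disjointly supported vectors. By \eqref{eq:Phir} there is
$C_\lambda$ with
\begin{equation}\label{eq:lambdaG}
|\lambda G(z)-\Phi(Tz)|\le C_\lambda\|z\|\qquad(z\in Z_0).
\end{equation}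

\medskip\noindent\emph{Step 2: a functional on $L+V$.} Put
$\psi(x+v)=\lambda(v)$ for $x\in L$, $v\in V$. This is well defined because
$\lambda$ vanishes on $L\cap V$. Its kernel $L+\ker\lambda$ is closed by (T2),
so $\psi$ is continuous by (T3). Let $W=q(L)$. As $\ker q=V$ is
finite-dimensional, $W$ is infinite-dimensional, and $L+V=q^{-1}(W)$.

\medskip\noindent\emph{Step 3: choice of vectors.} Fix $\varepsilon_k>0$ with
\[
\sum_kk\,\|T\|\,\varepsilon_k\le\frac12,\qquad
\sum_k(\kappa_2\varepsilon_k)^p\le1 .
\]
Let $w_i,z_i$ be chosen for $i<k$, and let $N_k$ bound the supports of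
$Tz_1,\dots,Tz_{k-1}$ (with $N_1=0$). Since $W$ is infinite-dimensional,
finitely many linear conditions leave a non-zero vector: there is
$0\ne w_k\in W$ such that $Tw_k$ vanishes on all coordinates $\le N_k$ and
$\sum_n(Tw_k)(n)=0$. Multiplying $w_k$ by $1$ or $-i$ we get
$\|\operatorname{Re}Tw_k\|_1\ge\frac12\|Tw_k\|_1$, and multiplying by a
positive number, $\|\operatorname{Re}Tw_k\|_1=2$. Then $\|w_k\|\le4/c$, and
since the coordinates of $\operatorname{Re}Tw_k$ sum to $0$, its positive and
its negative part both have mass $1$.

Let $z_k\in Z_0$ be the restriction of $w_k$ to a finite set of coordinates so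
large that $\|w_k-z_k\|\le\varepsilon_k$. Since $T$ maps different unit vectors
to disjointly supported vectors, $\operatorname{Re}Tz_k$ is a restriction of
$\operatorname{Re}Tw_k$, and the mass lost is at most
$\|T\|\varepsilon_k\le\frac12$. So the positive and negative parts of
$\operatorname{Re}Tz_k$ have masses $s_k,t_k\in(0,1]$, and
\[
\operatorname{Re}Tz_k=s_kp_k-t_kq_k=(p_k-q_k)+h_k,\qquad
h_k=-(1-s_k)p_k+(1-t_k)q_k,
\]
with disjointly supported probability vectors $p_k,q_k$; the vectors $p_k-q_k$
are successive. Also
$\|h_k\|_1=(1-s_k)+(1-t_k)=\|\operatorname{Re}T(w_k-z_k)\|_1\le\|T\|\varepsilon_k$,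
so $\sum_kk\|h_k\|_1\le1$.

\medskip\noindent\emph{Step 4: $\lambda G$ is nearly affine on the convex hull
of the $z_k$.} By Lemma~\ref{lem:q}(ii) there are $h_k'\in X$ with
$q(h_k')=w_k-z_k$ and $\|h_k'\|_X\le\kappa_2\varepsilon_k$. Put
$x_k=(G(z_k),z_k)+h_k'$. Then $q(x_k)=w_k\in W$, so $x_k\in L+V$. For a finite
convex combination with coefficients $c_k$ let
\[
z=\sum c_kz_k,\quad x=\sum c_kx_k,\quad h'=\sum c_kh_k',\quad
v=\sum c_kG(z_k)-G(z)\in V .
\]
Then $x=v+g$ with $g=(G(z),z)+h'$. Since $x$ and $v$ are in $L+V$, so is $g$.
By \eqref{eq:flat}, $\|z\|\le4/c$ and $c_k\le1$,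
\[
\|g\|_X^p\le(\kappa_1\|z\|)^p+\sum_k(\kappa_2\varepsilon_k)^p
\le(4\kappa_1/c)^p+1 .
\]
Hence $|\psi(g)|\le M_1$ with $M_1$ independent of the coefficients. Inserting
the definition of $v$ in $\sum c_k\psi(x_k)=\psi(x)=\lambda(v)+\psi(g)$ gives
\[
\Big|\lambda G(z)-\sum c_k\big(\lambda G(z_k)-\psi(x_k)\big)\Big|
=|\psi(g)|\le M_1 .
\]
By \eqref{eq:lambdaG} we may replace $\lambda G(z)$ by $\Phi(Tz)$ at the cost
of $4C_\lambda/c$. Taking real parts, and using
$\operatorname{Re}\Phi(y)=F(\operatorname{Re}y)$, we find with
$b_k=\operatorname{Re}(\lambda G(z_k)-\psi(x_k))$ and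
$M_2=M_1+4C_\lambda/c$ that
\begin{equation}\label{eq:nearaffine}
\Big|F\Big(\sum c_k\operatorname{Re}Tz_k\Big)-\sum c_kb_k\Big|\le M_2
\quad\text{for all finite convex combinations.}
\end{equation}

\medskip\noindent\emph{Step 5: removing the perturbation.} The number $F(h_k)$
need not be small, since $F$ is not bounded by $\|\cdot\|_1$; but it only
changes the affine function. Splitting off one summand at a time,
\eqref{eq:Fquasi} gives $|F(\sum_ku_k)-\sum_kF(u_k)|\le3\sum_kk\|u_k\|_1$ for
finite sums. With $u_k=c_kh_k$,
\[
\Big|F\Big(\sum c_kh_k\Big)-\sum c_kF(h_k)\Big|\le3\sum kc_k\|h_k\|_1\le3 .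
\]
Since $\sum c_k\operatorname{Re}Tz_k=\sum c_k(p_k-q_k)+\sum c_kh_k$, where the
last two sums have norms at most $2$ and $1$, \eqref{eq:Fquasi} and
\eqref{eq:nearaffine} yield, with $b_k'=b_k-F(h_k)$ and $M_3=M_2+3+9$,
\[
\Big|F\Big(\sum c_k(p_k-q_k)\Big)-\sum c_kb_k'\Big|\le M_3
\quad\text{for all finite convex combinations.}
\]
Consequently $|F(\frac1n\sum Y^i)-\frac1n\sum F(Y^i)|\le2M_3$ for all
$Y^1,\dots,Y^n$ in the convex hull of $\{p_k-q_k\}$. This contradicts
Theorem~\ref{thm:F}. Hence $L$ contains some $V_i$. \qed

\subsection{Families of $k$ subspaces}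

\begin{proof}[Proof of Theorem \ref{thm:sharp}(b) and the first part of (c)]
Apply Theorem~\ref{thm:extension} with $V=\mathbb K^{k+1}$ and
$V_1,\dots,V_{k+1}$ the coordinate hyperplanes $V_i=\{x\in V:x_i=0\}$. Any $k$
infinite-dimensional closed subspaces contain $V_{i_1},\dots,V_{i_k}$,
respectively, and $\bigcap_rV_{i_r}$ contains the unit vector of $V$ with an
index different from all $i_r$. So they meet non-trivially inside $V$. But
$\bigcap_{i\le k+1}L_i=\bigcap_{i\le k+1}V_i=\{0\}$.
\end{proof}

\section{The function $F$}\label{sec:F}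

\subsection{What is needed}\label{sec:plan}

We look for $F$ of the form $F(x)=\Lambda(x^+)-\Lambda(x^-)$, where
\begin{equation}\label{eq:Lambda}
\Lambda(x)=\sup\Big\{\sum_{n\in\operatorname{supp}x}x(n)\log u(n):\ u\in B,\
u>0\text{ on }\operatorname{supp}x\Big\}\qquad(x\in c_{00},\ x\ge0)
\end{equation}
and $B$ is a set of sequences with values in $[0,1]$ which is closed under
rational convex combinations. This convexity of $B$ will give
\eqref{eq:Fquasi}. We first try the simplest set.

\medskip\noindent\emph{Entropy alone fails.} Let $B$ be the set of all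
finitely supported $u\ge0$ with $\|u\|_1\le1$. By Jensen's inequality the
supremum for a probability vector $P$ is attained at $u=P$, so
$\Lambda(P)=\sum P\log P$. For successive probability vectors $P_l$ and convex
coefficients $c_l$,
\[
\Lambda\Big(\sum c_lP_l\Big)=\sum c_l\Lambda(P_l)+\sum c_l\log c_l .
\]
If $y_l=p_l-q_l$ is as in Theorem~\ref{thm:F}, the terms $\sum c_l\log c_l$ for
the $p_l$ and for the $q_l$ cancel, and $F(\sum c_ly_l)=\sum c_lF(y_l)$. This
$F$ is exactly affine on the convex hull of \emph{every} such block sequence.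

\medskip
So the two halves must pay differently. For successive probability vectors
$P_1,\dots,P_n$ call $\frac1n\sum\Lambda(P_l)-\Lambda(\frac1n\sum P_l)\ge0$
the \emph{loss}. If $u_l\in B$ is optimal for $P_l$ and
$\frac1m\sum u_l\in B$, then the loss is at most $\log m$: it is governed by
the factor by which $\sum u_l$ must be shrunk to stay in $B$. In the example
this factor is $n$ for all blocks. We need a set $B$ and vectors
$Y^l=P^l-Q^l$ in the convex hull of any given block sequence such that the loss
of the $P^l$ is smaller than that of the $Q^l$ by any prescribed amount. The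
plan is as follows. Fix rapidly increasing numbers $m_j<n_j$.

\begin{itemize}
\item For even $j$, $B$ is closed under $\frac1{m_j}\sum_{r\le n_j}u_r$, for
\emph{all} successive $u_r$. As $m_j$ is tiny compared with $n_j$, averages of
many blocks are cheap.
\item For odd $j$, $B$ is closed under $\frac1{m_j}\sum_{r\le n_j}\gamma_r$
only for \emph{coded} sequences, in which $\gamma_r$ is an element of the
previous kind for some even $j'$ admitted by $\gamma_1,\dots,\gamma_{r-1}$.
\item We build $Y^k=P^k-Q^k$ such that (nearly) optimal $\beta_k$ for the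
$P^k$ form a coded sequence; for odd $j_0$ the loss of the $P^k$ is then at
most about $\log m_{j_0}$. The $Q^k$ are built with the same even indices, but
their supports are disjoint from those of the coded sequence, and their loss
will be at least about $3\log m_{j_0}$.
\end{itemize}

A lower bound for a loss is an upper bound for a value of $\Lambda$, hence has
to hold for all $u\in B$ simultaneously; we get it by duality from bounds for
$\langle u,a\rangle$.

\subsection{The set $B$}

Let $n_0=1$, $m_1=4$, and for $j\ge1$ let $t_j$ be the least integer with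
$4^{t_j}\ge m_j^3$, and
\begin{equation}\label{eq:param}
n_j=m_j^3(4n_{j-1})^{t_j+1},\qquad m_{j+1}=2n_j .
\end{equation}
Both sequences increase and $m_j\ge4$. As $t_j\ge3\log m_j/\log4$ and
$3/\log 4>1$,
\begin{equation}\label{eq:ratio}
\frac{\log n_j}{\log m_j}\ge\log(4n_{j-1})\longrightarrow\infty .
\end{equation}

Let $\mathcal U$ be the countable set of finitely supported sequences with
values in $\mathbb Q\cap[0,1]$. Rational values are used only to make it
countable: we can choose pairwise disjoint infinite sets $\Omega_\sigma$ of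
even positive integers, one for each finite sequence $\sigma$ (including
$\emptyset$) of elements of $\mathcal U$. Let $B$ be the smallest subset of
$\mathcal U$ which contains all unit vectors $e_k$ and is closed under the
following rules.

\begin{enumerate}
\item[(B1)] Rational convex combinations, and restrictions $u\mapsto u1_A$,
$A\subset\mathbb N$.
\item[(B2)] For even $j$: if $u_1<\dots<u_d$ are in $B$ and $d\le n_j$, then
$\frac1{m_j}\sum_{r\le d}u_r\in B$. Such elements are called \emph{of type
$j$} ($j$ even).
\item[(B3)] For odd $j$: if $\gamma_1<\dots<\gamma_d$ are in $B$, $d\le n_j$,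
and there are even $w_1,\dots,w_d>j$ such that
\[
w_r\in\Omega_{(\gamma_1,\dots,\gamma_{r-1})}\quad\text{and}\quad
\gamma_r\text{ is of type }w_r\qquad(r\le d),
\]
then $\frac1{m_j}\sum_{r\le d}\gamma_r\in B$. Such elements are called
\emph{of type $j$} ($j$ odd).
\end{enumerate}
Each rule says that the presence of certain finitely many elements in $B$
implies the presence of a further one; in (B3) the finitely many elements are
the $\gamma_r$ and, for each $r$, at most $n_{w_r}$ successive elements with
sum $m_{w_r}\gamma_r$, which show that $\gamma_r$ is of type $w_r$. Since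
$\mathcal U$ is closed under all rules, $B$ exists, as the intersection of all
subsets of $\mathcal U$ which contain the $e_k$ and are closed under the rules.
An element may have several types. An element of type $j$, even or odd, is of
the form $\frac1{m_j}\sum_{r\le d}u_r$ with $d\le n_j$ and successive
$u_r\in B$; so all its coordinates are at most $1/m_j$.

For $a\in c_{00}$, $a\ge0$, let $\|a\|_B=\sup_{u\in B}\langle u,a\rangle$. We
bound such pairings by the following principle.

\begin{quote}
\textbf{(R)}\quad To prove a bound $\langle u,a\rangle\le\rho$ with $a\ge0$ and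
$\rho\ge0$, or a family of such bounds, for all $u\in B$, it suffices to check
it for the $e_k$ and for the elements of all types.
\end{quote}
Indeed, the set $D$ of those $u\in B$ which satisfy the bounds is closed under
rational convex combinations and, as all vectors are non-negative, under
restrictions. Applying (B2) or (B3) to elements of $D\subset B$ gives an
element of $B$ which has a type. So if $D$ contains the $e_k$ and all elements
of any type, it is closed under all the rules, and $D=B$.

\subsection{The function $\Lambda$ and duality}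

Define $\Lambda$ by \eqref{eq:Lambda} with this set $B$. As
$\frac1{|A|}1_A\in B$ for finite $A\ne\emptyset$, $\Lambda(x)\in(-\infty,0]$.

\begin{lemma}\label{lem:quasi}
$\Lambda$ is positively homogeneous, and for $x_1,\dots,x_r\ge0$ in $c_{00}$
\[
\sum_i\Lambda(x_i)-(\log r)\sum_i\|x_i\|_1\le\Lambda\Big(\sum_ix_i\Big)
\le\sum_i\Lambda(x_i).
\]
The function $F(x)=\Lambda(x^+)-\Lambda(x^-)$ satisfies \eqref{eq:Fquasi}.
\end{lemma}

\begin{proof}
Homogeneity is clear. A $u$ admitted in the supremum for $\sum x_i$ is admitted
for each $x_i$; this gives the second inequality. If $u_i\in B$ is positive on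
$\operatorname{supp}x_i$, then $u=\frac1r\sum u_i\in B$ is positive on
$\operatorname{supp}\sum x_i$ and $\log u\ge\log u_i-\log r$ on
$\operatorname{supp}x_i$; this gives the first.

Clearly $F(tx)=tF(x)$ for $t\in\mathbb R$. Let
\[
\sigma=(x+y)^++x^-+y^-=(x+y)^-+x^++y^+ .
\]
Then $F(x+y)-F(x)-F(y)$ is the difference of
$\Lambda((x+y)^+)+\Lambda(x^-)+\Lambda(y^-)$ and
$\Lambda((x+y)^-)+\Lambda(x^+)+\Lambda(y^+)$, both of which lie in the interval
$[\Lambda(\sigma),\Lambda(\sigma)+(\log3)\|\sigma\|_1]$. Adding the two
expressions for $\sigma$,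
$2\|\sigma\|_1=\|x+y\|_1+\|x\|_1+\|y\|_1\le2(\|x\|_1+\|y\|_1)$. So the
difference is at most $(\log3)(\|x\|_1+\|y\|_1)$ in absolute value, and
$\log3<3$.
\end{proof}

For a probability vector $P$ and $a\ge0$ with $a>0$ on $\operatorname{supp}P$
let
\[
H(P\,|\,a)=\sum_{\operatorname{supp}P}P\log\frac Pa
\]
(the relative entropy). Parts (D1) and (D2) below say that $\Lambda(P)$ is the
minimum of $H(P\,|\,a)$ over all such $a$ with $\|a\|_B\le1$; (D3) and (D4)
record what happens to both sides under averaging.

\begin{lemma}\label{lem:dual}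
Let $P$ be a probability vector.
\begin{enumerate}
\item[(D1)] If $a\ge0$, $\|a\|_B\le1$ and $a>0$ on $\operatorname{supp} P$,
then $\Lambda(P)\le H(P\,|\,a)$.
\item[(D2)] There is $\alpha\ge0$ with
$\operatorname{supp}\alpha=\operatorname{supp}P$, $\|\alpha\|_B\le1$ and
$H(P\,|\,\alpha)=\Lambda(P)$.
\item[(D3)] Let $P_1<\dots<P_n$ be probability vectors with
$P=\frac1n\sum P_l$, let $a_l\ge0$ with
$\operatorname{supp}a_l=\operatorname{supp}P_l$, and $\rho>0$. Then
$H(P\,|\,\frac1\rho\sum a_l)=\frac1n\sum H(P_l\,|\,a_l)+\log\frac\rho n$.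
\item[(D4)] If $j$ is even, $n\le n_j$, and $P_1<\dots<P_n$ are probability
vectors, then
$\Lambda(\frac1n\sum P_l)\ge\frac1n\sum\Lambda(P_l)-\log m_j$.
\end{enumerate}
\end{lemma}

\begin{proof}
(D1) For $u\in B$ positive on $\operatorname{supp}P$, Jensen's inequality gives
\[
\sum P\log u=H(P\,|\,a)+\sum P\log\frac{ua}P
\le H(P\,|\,a)+\log\sum_{\operatorname{supp}P}ua\le H(P\,|\,a).
\]

(D2) Let $A=\operatorname{supp}P$ and let $K$ be the closure of
$\{u|_A:u\in B\}$ in $[0,1]^A$, a compact set, and convex because $B$ is closed
under rational convex combinations. The upper semicontinuous function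
$g(u)=\sum_AP\log u$, with values in $[-\infty,0]$, attains its maximum on $K$
at some $u_0$. As $g(u_0)\ge\Lambda(P)>-\infty$, we have $u_0>0$ on $A$; so $g$
is continuous at $u_0$, and approximating $u_0$ by elements of $B$ gives
$g(u_0)=\Lambda(P)$. For $v\in K$ the right derivative at $t=0$ of
$g((1-t)u_0+tv)$ is $\le0$, that is,
$\sum_A\frac P{u_0}v\le\sum_A\frac{P}{u_0}u_0=1$. So $\alpha=P/u_0$ on $A$,
$\alpha=0$ elsewhere, has $\|\alpha\|_B\le1$, and
$H(P\,|\,\alpha)=\sum_AP\log u_0=\Lambda(P)$.

(D3) On $\operatorname{supp}P_l$ we have $P=P_l/n$ and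
$\frac1\rho\sum a_l=a_l/\rho$. So the left side is
$\sum_l\sum\frac{P_l}n\log\frac{P_l\,\rho}{n\,a_l}$, which is the right side.

(D4) Take $u_l\in B$ almost optimal for $P_l$, restrict it to
$\operatorname{supp}P_l$, and use $\frac1{m_j}\sum u_l\in B$ in
\eqref{eq:Lambda}.
\end{proof}

In the language of Section~\ref{sec:plan}: if $a_l$ is optimal for $P_l$ as in
(D2) and $\|\sum_{l\le n}a_l\|_B\le\rho$, then by (D1) and (D3) the loss is at
least $\log(n/\rho)$. We now turn to such norm estimates.

\subsection{Norm estimates}

\noindent\emph{Counting.} Let $u_1<\dots<u_d$ and $a_1<\dots<a_n$ be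
non-negative. We say that $u_r$ \emph{meets} $a_k$ if
$\operatorname{supp}u_r\cap\operatorname{supp}a_k\ne\emptyset$. If $u_r$ meets
$a_k$, $u_{r'}$ meets $a_{k'}$ and $r<r'$, then $k\le k'$. So the pairs $(r,k)$
for which $u_r$ meets $a_k$ form a chain in the coordinatewise order of
$\{1,\dots,d\}\times\{1,\dots,n\}$, and there are at most $d+n$ of them. Also,
at most $d$ of the $a_k$ meet two or more of the $u_r$: mapping such a $k$ to
the smallest $r$ for which $u_r$ meets $a_k$ is injective, because for $k<k'$
the smallest index for $k'$ is at least the largest index for $k$.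

\medskip
Call $a=\frac1N\sum_{r\le N}\alpha_r$ an \emph{$N$-average} if the
$\alpha_r\ge0$ are successive and $\|\alpha_r\|_B\le1$. Then $\|a\|_B\le1$.
Being spread over many pieces, it cannot be seen well by elements of $B$ with
few pieces:

\begin{lemma}\label{lem:average}
If $a$ is an $N$-average and $u$ is of type $i$ with $n_i\le N$, then
$\langle u,a\rangle\le2/m_i$.
\end{lemma}

\begin{proof}
Write $u=\frac1{m_i}\sum_{r\le d}u_r$ with $d\le n_i\le N$. At most $d+N\le2N$
pairs $(u_r,\alpha_k)$ have intersecting supports, and each contributes at most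
$\frac1{m_iN}$.
\end{proof}

The next lemma carries the induction over the construction of $B$. It shows
that for a sum of $n_j$ vectors only the types $i\ge j$ have to be controlled.
The reason is that an element of smaller type has few pieces compared to $n_j$.
Most summands then meet at most one piece, and for them we gain the factor
$1/m_i\le\frac14$; this is repeated $t_j$ times. Since the summands are
redistributed among the pieces at each step, the estimates must be proved for
all partial sums. For $S\subset\{1,\dots,n\}$ write $a_S=\sum_{l\in S}a_l$.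

\begin{lemma}\label{lem:basic}
Let $n=n_j$, $a_1<\dots<a_n$, $a_l\ge0$, $\|a_l\|_B\le1$. Suppose $\theta\ge0$
and
\[
\langle u,a_S\rangle\le3+\theta|S|\qquad\text{for all $S$ and all $u$ of type
$i\ge j$.}
\]
Then $\|\sum_la_l\|_B\le n_j(2m_j^{-3}+\theta)$, and for $u$ of type $i<j$
\[
\Big\langle u,\sum_la_l\Big\rangle
\le n_j\big(m_j^{-3}+m_i^{-1}(\theta+m_j^{-3})\big).
\]
\end{lemma}

\begin{proof}
Put $A_t=(4n_{j-1})^t$. We claim that for all $t\ge0$, $u\in B$ and $S$,
\[
\langle u,a_S\rangle\le A_t+(\theta+4^{-t})|S| .
\]
For $t=0$ this follows from $\langle u,a_S\rangle\le|S|$. Assume it for $t$. We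
prove it for $t+1$ with (R). For $u=e_k$ the left side is at most $1$, since at
most one $a_l$ has $k$ in its support. For types $\ge j$ it is at most
$3+\theta|S|$, and $3\le A_{t+1}$. Let $u=\frac1{m_i}\sum_{r\le d}u_r$ be of
type $i<j$, $d\le n_i\le n_{j-1}$. At most $n_{j-1}$ of the $a_l$ meet two or
more of the $u_r$, and each of these contributes $\langle u,a_l\rangle\le1$.
Let $S_r$ be the set of $l\in S$ for which $a_l$ meets $u_r$ and no other
$u_{r'}$. Then by the assumption for $t$, applied to $u_r$ and $S_r$,
\begin{equation}\label{eq:star}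
\langle u,a_S\rangle\le n_{j-1}+\frac1{m_i}\sum_{r\le d}\langle
u_r,a_{S_r}\rangle\le n_{j-1}(1+A_t)+\frac1{m_i}(\theta+4^{-t})|S| .
\end{equation}
As $n_{j-1}(1+A_t)\le2n_{j-1}A_t\le A_{t+1}$ and $m_i\ge4$, this is at most
$A_{t+1}+(\theta+4^{-t-1})|S|$, which proves the claim.

Let $t=t_j$ and $S=\{1,\dots,n_j\}$. By \eqref{eq:param},
$A_{t_j}\le A_{t_j+1}=n_jm_j^{-3}$ and $4^{-t_j}\le m_j^{-3}$, so the claim
gives the first assertion. The second follows from \eqref{eq:star} and
$n_{j-1}(1+A_{t_j})\le A_{t_j+1}=n_jm_j^{-3}$.
\end{proof}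

Call $b\ge0$ in $c_{00}$ a \emph{$j$-vector} if $\|b\|_B\le1$ and
\[
\langle u,b\rangle\le\frac1{m_i}\text{ for $u$ of type }i<j,\qquad
\langle u,b\rangle\le\frac{m_j}{n_j}\text{ for $u$ of type }i>j .
\]
So among the elements that have a type, those of type $j$ are the only ones for
which the definition gives no bound better than $1$. Such vectors arise from
very rapidly increasing averages:

\begin{lemma}\label{lem:jvector}
Let $n=n_j$, $j<\tau_1<\dots<\tau_n$, let $a_1<\dots<a_n$, where $a_l$ is an
$n_{\tau_l}$-average, and $\|a_l\|_1\le m_{\tau_{l+1}}/n_j$ for $l<n$. Then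
$\|\sum a_l\|_B\le3n_j/m_j$, and $\frac{m_j}{3n_j}\sum a_l$ is a $j$-vector.
\end{lemma}

\begin{proof}
Let $u$ be of type $i>j$, and put $\tau_{n+1}=\infty$. At most one $l$
satisfies $\tau_l\le i<\tau_{l+1}$, and it contributes $\langle
u,a_l\rangle\le1$. If $\tau_l>i$, Lemma~\ref{lem:average} gives $\langle
u,a_l\rangle\le2/m_i\le2/m_{j+1}=1/n_j$. If $\tau_{l+1}\le i$, then $\langle
u,a_l\rangle\le\|a_l\|_1/m_i\le1/n_j$, as the coordinates of $u$ are at most
$1/m_i$ and $m_{\tau_{l+1}}\le m_i$. So $\langle u,a_S\rangle\le3$ for all $S$.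

For $u$ of type $j$, Lemma~\ref{lem:average} gives $\langle
u,a_S\rangle\le2|S|/m_j$. So Lemma~\ref{lem:basic} applies with
$\theta=2/m_j$. It yields
$\|\sum a_l\|_B\le n_j(2m_j^{-3}+2m_j^{-1})\le3n_j/m_j$, and for $u$ of type
$i<j$
\[
\Big\langle u,\sum a_l\Big\rangle\le\frac{n_j}{m_im_j}\Big(\frac{m_i}{m_j^2}+2
+\frac1{m_j^2}\Big)\le\frac{3n_j}{m_im_j}.
\]
For type $i>j$ we have shown $\langle u,\sum a_l\rangle\le3$. Multiply by
$\frac{m_j}{3n_j}$.
\end{proof}

Now the key estimate. The $b_k$ below are $j_k$-vectors with the indices $j_k$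
required in a coded sequence $\beta_1,\beta_2,\dots$, but supported off the
$\beta_l$. If a coded sum meets $b_k$ in an element $\gamma_r$ with associated
index $w_r=j_k$, then it must have begun with $\beta_1,\dots,\beta_{k-1}$, and
those elements do not see any $b_l$ at all. So no coded sum can profit from
more than one of the $b_k$.

\begin{lemma}\label{lem:coded}
Let $j_0$ be odd, $n=n_{j_0}$, let $\beta_1<\dots<\beta_n$ be in $B$,
$j_k>j_0$ even with $j_k\in\Omega_{(\beta_1,\dots,\beta_{k-1})}$, and let
$b_1<\dots<b_n$, where $b_k$ is a $j_k$-vector and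
$\operatorname{supp}b_k\cap\operatorname{supp}\beta_l=\emptyset$ for all $k,l$.
Then $\|\sum b_k\|_B\le2n_{j_0}/m_{j_0}^3$.
\end{lemma}

\begin{proof}
The $j_k$ are distinct, since the sets $\Omega_\sigma$ are disjoint. For
$j>j_0$ we have $1/m_j\le1/m_{j_0+1}\le1/n_{j_0}$ and
$m_j/n_j\le m_j^{-2}\le1/n_{j_0}$. Hence, by definition of a $j_k$-vector,
\begin{equation}\label{eq:dagger}
\langle u,b_k\rangle\le\frac1{n_{j_0}}\qquad\text{if $u$ is of type $i>j_0$ and
$i\ne j_k$.}
\end{equation}
We verify the hypothesis of Lemma~\ref{lem:basic} for $j=j_0$, $a_k=b_k$,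
$\theta=0$.

\emph{Type $i>j_0$.} At most one $k$ has $j_k=i$, so by \eqref{eq:dagger}
$\langle u,b_S\rangle\le1+|S|/n_{j_0}\le2$.

\emph{Type $j_0$.} Let $u=\frac1{m_{j_0}}\sum_{r\le d}\gamma_r$, $d\le
n_{j_0}$, with associated $w_1,\dots,w_d>j_0$ as in (B3). At most $2n_{j_0}$
pairs $(\gamma_r,b_k)$ have intersecting supports. By \eqref{eq:dagger}, those
with $w_r\ne j_k$ contribute at most $2$ to
$\sum_{r,k}\langle\gamma_r,b_k\rangle$. If $w_r=j_k$, disjointness of the
$\Omega_\sigma$ gives
$(\gamma_1,\dots,\gamma_{r-1})=(\beta_1,\dots,\beta_{k-1})$, so $r=k$ and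
$\gamma_s=\beta_s$ for $s<r$. Let $r$ be the largest index with $w_r=j_r$, if
there is one. For $s<r$ the element $\gamma_s=\beta_s$ is disjoint from all
$b_k$. So among the pairs $(\gamma_s,b_s)$ with $w_s=j_s$ only
$(\gamma_r,b_r)$ can contribute, and it contributes at most $1$. Altogether
$\langle u,b_S\rangle\le3/m_{j_0}\le3$.
\end{proof}

Disjointness is essential here: $\frac1{m_{j_0}}\sum\beta_k$ is in $B$ if
$\beta_k$ is of type $j_k$ for each $k$, and if $\langle\beta_k,b_k\rangle=1$
for all $k$ it would give $\|\sum b_k\|_B\ge n_{j_0}/m_{j_0}$.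

\subsection{Vectors in the hull of a block sequence}

Fix $(y_k)$ as in Theorem~\ref{thm:F}. The supports of all the $p_k$ and $q_l$
are pairwise disjoint. So a finite rational convex combination $Y=\sum c_ky_k$
has $Y^+=P:=\sum c_kp_k$ and $Y^-=Q:=\sum c_kq_k$, and
$F(Y)=\Lambda(P)-\Lambda(Q)$. We write $Y=P-Q$ in this sense.

We first find $P$ and $Q$ for which almost optimal $a$'s in the sense of (D2)
can be taken to be $N$-averages. This is possible when $P$ and $Q$ are averages
of $N$ blocks with almost no loss. Now averaging $N^t\le n_j$ blocks in $t$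
rounds entails a total loss of at most $\log m_j$, and for suitable even $j$
and $t$ this is at most $t/2$; so there must be a round with a small loss. We
do this for $P$ and $Q$ at the same time.

\begin{lemma}\label{lem:tree}
For all $N\ge2$ and $M$ there are $Y=P-Q$ in the rational convex hull of
$\{y_k:k>M\}$ and $N$-averages $a,b$ with
$\operatorname{supp}a=\operatorname{supp}P$,
$\operatorname{supp}b=\operatorname{supp}Q$ and
\[
H(P\,|\,a)\le\Lambda(P)+1,\qquad H(Q\,|\,b)\le\Lambda(Q)+1 .
\]
\end{lemma}

\begin{proof}
By \eqref{eq:ratio} there are an even $j$ and $t\ge1$ with $N^t\le n_j$ and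
$2\log m_j\le t$. Arrange $y_{M+1},\dots,y_{M+N^t}$ in order as the leaves of
an $N$-ary tree of height $t$, the leaves having height $0$. To each node
attach the averages $P,Q$ of the $p$'s and $q$'s over the leaves below it. For
a node whose children carry $P_1,\dots,P_N$ and $Q_1,\dots,Q_N$ put
\[
\Delta_P=\frac1N\sum_r\Lambda(P_r)-\Lambda(P)\ge0,\qquad
\Delta_Q=\frac1N\sum_r\Lambda(Q_r)-\Lambda(Q)\ge0 .
\]
Sum over $h=1,\dots,t$ the mean of $\Delta_P+\Delta_Q$ over the nodes of height
$h$. The sum telescopes to the mean of $\Lambda(P)+\Lambda(Q)$ over the leaves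
minus its value at the root, which is at most $2\log m_j\le t$ by (D4). So some
node has $\Delta_P+\Delta_Q\le1$. For this node take $\alpha_r$ for $P_r$ from
(D2) and put $a=\frac1N\sum\alpha_r$. By (D3) with $n=\rho=N$,
$H(P\,|\,a)=\frac1N\sum\Lambda(P_r)\le\Lambda(P)+1$. Define $b$ from the $Q_r$
in the same way.
\end{proof}

Averaging $n_j$ vectors of this kind, for larger and larger $N$, produces a
loss equal to $\log m_j$ up to a constant, for $P$ as well as for $Q$: it is
at most $\log m_j$ by (D4) and at least $\log m_j-\text{const}$ by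
Lemma~\ref{lem:jvector}. Hence an element of type $j$ is almost optimal for
$P$, and a $j$-vector is almost optimal for $Q$:

\begin{lemma}\label{lem:exact}
For every even $j$ and every $M$ there are $Y=P-Q$ in the rational convex hull
of $\{y_k:k>M\}$, an element $\beta\in B$ of type $j$ with
$\operatorname{supp}\beta=\operatorname{supp}P$ and
$\sum P\log\beta\ge\Lambda(P)-4$, and a $j$-vector $b$ with
$\operatorname{supp}b=\operatorname{supp}Q$ and
$H(Q\,|\,b)\le\Lambda(Q)+3$.
\end{lemma}

\begin{proof}
Put $\tau_1=j+1$. For $l=1,\dots,n_j$ choose $Y_l=P_l-Q_l$, $a_l$, $b_l$ from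
Lemma~\ref{lem:tree} with $N=n_{\tau_l}$, the $Y_l$ successive and in the
rational convex hull of $\{y_k:k>M\}$, and then $\tau_{l+1}>\tau_l$ so large
that $\|a_l\|_1,\|b_l\|_1\le m_{\tau_{l+1}}/n_j$. Let
$Y=\frac1{n_j}\sum Y_l=P-Q$. Write $\operatorname{av}$ for the mean over
$l\le n_j$.

Choose $u_l\in B$ with $\operatorname{supp}u_l=\operatorname{supp}P_l$ and
$\sum P_l\log u_l\ge\Lambda(P_l)-1$, and put $\beta=\frac1{m_j}\sum u_l$, an
element of type $j$. Then
\[
\sum P\log\beta\ge\operatorname{av}\Lambda(P_l)-1-\log m_j .
\]
By Lemma~\ref{lem:jvector}, $\|\frac{m_j}{3n_j}\sum a_l\|_B\le1$. So (D1) and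
(D3) with $\rho=3n_j/m_j$ give
\[
\Lambda(P)\le\operatorname{av}H(P_l\,|\,a_l)+\log\frac3{m_j}
\le\operatorname{av}\Lambda(P_l)+1+\log3-\log m_j .
\]
Hence $\sum P\log\beta\ge\Lambda(P)-2-\log3\ge\Lambda(P)-4$.

Let $b=\frac{m_j}{3n_j}\sum b_l$, a $j$-vector by Lemma~\ref{lem:jvector}. By
(D3), and then (D4) for the $Q_l$,
\[
H(Q\,|\,b)=\operatorname{av}H(Q_l\,|\,b_l)+\log\frac3{m_j}
\le\operatorname{av}\Lambda(Q_l)+1+\log3-\log m_j
\le\Lambda(Q)+1+\log3 ,
\]
and $1+\log3\le3$.
\end{proof}

\subsection{Proof of Theorem \ref{thm:F}}

Lemma~\ref{lem:quasi} gives \eqref{eq:Fquasi}. Let $j_0$ be odd and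
$n=n_{j_0}$. Choose inductively for $k=1,\dots,n$ first an even
$j_k\in\Omega_{(\beta_1,\dots,\beta_{k-1})}$ with $j_k>j_0$, which exists
because this set is infinite, and then with Lemma~\ref{lem:exact} for $j=j_k$ a
vector $Y^k=P^k-Q^k$ together with $\beta_k$ and $b_k$, in such a way that the
$Y^k$ are successive. Let $\bar Y=\frac1n\sum Y^k=\bar P-\bar Q$.

\emph{Upper bound for the loss of the $P^k$.} By construction
$\frac1{m_{j_0}}\sum\beta_k$ is an element of $B$ of type $j_0$, with support
$\operatorname{supp}\bar P$. Hence
\[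
\Lambda(\bar P)\ge\frac1n\sum_k\sum P^k\log\beta_k-\log m_{j_0}
\ge\frac1n\sum_k\Lambda(P^k)-4-\log m_{j_0}.
\]

\emph{Lower bound for the loss of the $Q^k$.} As
$\operatorname{supp}\beta_k=\operatorname{supp}P^k$ and
$\operatorname{supp}b_l=\operatorname{supp}Q^l$ are disjoint for all $k,l$,
Lemma~\ref{lem:coded} applies. With (D1), and (D3) for
$\rho=2n_{j_0}/m_{j_0}^3$,
\[
\Lambda(\bar Q)\le\frac1n\sum_kH(Q^k\,|\,b_k)+\log\frac2{m_{j_0}^3}
\le\frac1n\sum_k\Lambda(Q^k)+3+\log2-3\log m_{j_0}.
\]

Subtracting,
\[
F(\bar Y)-\frac1n\sum_kF(Y^k)\ge2\log m_{j_0}-8 .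
\]
The right side is arbitrarily large, since $j_0$ is an arbitrary odd number.
\qed

\begin{thebibliography}{9}
\bibitem{ADK} G. Androulakis, S. J. Dilworth, N. J. Kalton, \emph{A new
approach to the Ramsey-type games and the Gowers dichotomy in F-spaces},
arXiv:0806.0058 (2008).

\bibitem{K} Kalton, \emph{The basic sequence problem}, Studia Math. 116 (1995).
\end{thebibliography}

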